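# Formal-rational functions along the inverse image of a diagonal

## 1. The curves $b(x)=g\,a(x)$

Throughout, $k$ is an algebraically closed field, and varieties are reduced and irreducible. Fix positive integers $n_1,\dots,n_s$ with $s\ge 1$, and put $I=\{1,\dots,s\}$ and $P=\mathbb P^{n_1}\times\dots\times\mathbb P^{n_s}$. For a non-empty subset $J\subseteq I$ let $P_J=\prod_{i\in J}\mathbb P^{n_i}$, let $p_J\colon P\to P_J$ be the projection, and let $N_J=\sum_{i\in J}n_i$. Write $N=N_I=\dim P$, and let $\Delta\subset P\times P$ be the diagonal.

Let $X$ be a normal projective variety of dimension $n>N$ with a morphism $f=(a,b)\colon X\to P\times P$, so that $a=(a_j)$ and $b=(b_j)$ with $a_j,b_j\colon X\to\mathbb P^{n_j}$. Put $r=n-N\ge1$ and $G=\prod_jPGL_{n_j+1}$, a group acting on $P$. Choose a very ample line bundle $\mathcal H$ on $X$ with complete linear system $|\mathcal H|=\mathbb P(H^0(X,\mathcal H))$. For $t=(g,H_2,\dots,H_r)\in T:=G\times|\mathcal H|^{r-1}$ consider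
$$C_t=\{x\in X:\ b(x)=g\,a(x)\}\cap H_2\cap\dots\cap H_r. \tag{1}$$
The first condition imposes $N$ equations locally, and the others impose $r-1$, so in total there are $n-1$ equations on an $n$-dimensional variety. The expected dimension of $C_t$ is $1$. When $g=e$ is the identity, the first condition says $f(x)\in\Delta$, so
$$C_{(e,H_2,\dots,H_r)}\subset Y:=f^{-1}(\Delta).$$
When $t$ moves away from such a point, the curve leaves $Y$. We shall see that it then becomes as positive as one could wish, even if $Y$ itself is badly degenerate.

Here is what these curves are for. A function defined only on an infinitesimal neighborhood of $Y$ is called a formal-rational function along $Y$ (the precise definition is in Section 2). If every such function is the restriction of a rational function on $X$, then $Y$ is said to be $G3$ in $X$. The following two theorems are our starting point.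

**Theorem (Debarre).** Let $f\colon X\to P\times P$ be a morphism from a complete irreducible variety $X$ over $k$. Assume that $\dim(p_J\times p_J)(f(X))>\sum_{i\in J}n_i$ for every non-empty subset $J$ of $\{1,\dots,s\}$. Then $f^{-1}(\Delta)$ is connected.

**Theorem (Bădescu).** Let $f\colon X\to P\times P$ be a morphism from a complete irreducible variety $X$ over $k$. Assume that $\dim(p_J\times p_J)(f(X))>\sum_{i\in J}n_i+p-1$ for every non-empty subset $J$ of $\{1,\dots,s\}$ with $p$ elements. Then $f^{-1}(\Delta)$ is $G3$ in $X$.

The question, taken from Lucian Bădescu, "On a connectedness theorem of Debarre", arXiv:0812.2739 (2008), is whether the summand $p-1$ in the second theorem can be dropped. The answer is yes.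

**Theorem A.** Let $f\colon X\to P\times P$ be a morphism from a complete irreducible variety with $\dim (p_J\times p_J)(f(X))>\sum_{i\in J}n_i$ for every non-empty $J\subseteq I$. Then $f^{-1}(\Delta)$ is $G3$ in $X$.

The route is this. Given a formal-rational function $\xi$ along $Y$, we transport it from a special curve $C_{t_0}\subset Y$ to a nearby generic curve $C$ of the family (1). On $C$ a dimension count shows that the transported function satisfies a polynomial equation with rational coefficients. Expanding the coefficients in the deformation parameter, we find that $\xi$ itself is algebraic over $K(X)$. Finally, Debarre's theorem, applied to finite covers of $X$, forces $\xi$ to be rational. Sections 10 and 11 contain two complements: Theorem B, a version for products of linear subspaces, and Proposition C, which says that each single inequality in the hypothesis is sharp.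

## 2. Formal-rational functions and the property $G3$

Let $X$ be an integral scheme of finite type over a field (the field will be $k$, and later also $k((t))$), and let $Y\subset X$ be closed with ideal $\mathcal I_Y$.

**Definition (formal completion).** $\mathfrak X=X_{/Y}$ is the topological space $Y$ with the sheaf of rings $\mathcal O_{\mathfrak X}=\varprojlim_l\mathcal O_X/\mathcal I_Y^l$. It depends only on the closed set $Y$.

We use the following textbook facts. If $U=\operatorname{Spec}B\subset X$ is an affine open set, then $\mathfrak X|_U=\operatorname{Spf}\hat B$, where $\hat B$ is the completion of $B$ along the ideal of $Y$; it is flat over $B$. An affine formal open $V\subset\mathfrak X$ is an open subset that is the formal spectrum of a noetherian adic ring $\Gamma(V,\mathcal O)$. The ideal of definition lies in every maximal ideal of this ring, and the maximal ideals correspond to the closed points of $V$. If $V'\subset V$ are affine formal opens, then $\Gamma(V',\mathcal O)$ is flat over $\Gamma(V,\mathcal O)$, and so are the stalks of $\mathcal O_{\mathfrak X}$ at points of $V$. The sheaf $\mathcal O_{\mathfrak X}$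 is coherent, and coherent sheaves have closed support. For a closed point $y\in Y$ the maps
$$\mathcal O_{X,y}\to\mathcal O_{\mathfrak X,y}\to\hat{\mathcal O}_{X,y}$$
are faithfully flat maps of noetherian local rings, and $\hat{\mathcal O}_{X,y}$ is the completion of $\mathcal O_{\mathfrak X,y}$. It is also the completion of the localization of $\Gamma(V,\mathcal O)$ at the maximal ideal of $y$, for any affine formal open $V\ni y$.

**Definition (formal-rational functions).** For an open $V\subset\mathfrak X$ let $S(V)\subset\Gamma(V,\mathcal O)$ be the set of sections that are nonzerodivisors in every stalk. Let $\mathcal M$ be the sheaf associated with $V\mapsto S(V)^{-1}\Gamma(V,\mathcal O)$, and let $K(X_{/Y})=\Gamma(\mathfrak X,\mathcal M)$.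

If a section $s$ is a nonzerodivisor in the stalk at $x$, it is one in all stalks near $x$, because the kernel of multiplication by $s$ on $\mathcal O_{\mathfrak X}$ is coherent and its support is closed. Hence $\mathcal M_x=Q(\mathcal O_{\mathfrak X,x})$, where $Q(\cdot)$ denotes the total ring of fractions. For the same reason, a section that is a nonzerodivisor at all closed points is one everywhere, since a non-empty closed set contains a closed point.

A rational function on $X$ is locally $a/s$ with $a,s\in B$ and $s\ne0$. By flatness $s$ is a nonzerodivisor in all stalks of $\mathcal O_{\mathfrak X}$. This gives a homomorphism $\alpha_{X,Y}\colon K(X)\to K(X_{/Y})$, which for $Y\ne\emptyset$ is injective because $K(X)$ is a field.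

**Definition ($G3$).** Let $X$ be complete and irreducible. Following Hironaka and Matsumura, $Y$ is $G3$ in $X$ if $\alpha_{X,Y}$ is an isomorphism.

**Example 1 (disconnected sets are not $G3$).** If $Y=Y_1\sqcup Y_2$ with both $Y_i$ closed and non-empty, then $(1,0)$ is a non-trivial idempotent of $K(X_{/Y})$. So $K(X_{/Y})$ is not a field and $Y$ is not $G3$.

**Example 2 (connected sets need not be $G3$).** Let $S$ be a projective variety, $X=S\times\mathbb P^1$, let $u$ be a coordinate at $0\in\mathbb P^1$, and let $A\subset S\times\{0\}$ be closed and non-empty. Then $A$ is not $G3$ in $X$. Indeed, $u$ lies in the ideal of $A$, so $\varphi=\sum_{i\ge0}u^{i^2}$ converges to a section of $\mathcal O$ on $X_{/A}$. Suppose it were rational. Pick a closed point $(y,0)\in A$ and write $\varphi=R/Q$ with $R,Q\in\mathcal O_{S,y}[u]$, $Q=\sum Q_ju^j\neq0$. In $\hat{\mathcal O}_{S,y}[[u]]$ we have $\varphi Q=R$, so for $i>\deg R$ the coefficients $\varphi_i$ of $\varphi$ satisfy $\sum_jQ_j\varphi_{i-j}=0$. Let $Q_{j_0}\ne0$, and take $i=q^2+j_0$ with $q$ so large that $i>\deg R$ and $2q-1>\deg Q$. For $0\le j\le\deg Q$ the number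 $i-j=q^2+(j_0-j)$ differs from $q^2$ by less than the distance to the neighboring squares, so $\varphi_{i-j}\ne0$ only for $j=j_0$. Hence $Q_{j_0}=0$, a contradiction.

**Example 3 (a count along a line).** Let $\ell\subset\mathbb P^2$ be a line with ideal $J=\mathcal O(-1)$, so $J^l/J^{l+1}=\mathcal O_\ell(-l)$. A section of $\mathcal O(m)$ on $\mathfrak X=\mathbb P^2_{/\ell}$ is a compatible system of sections modulo $J^l$. Filtering by order of vanishing gives
$$\dim H^0(\mathfrak X,\mathcal O(m))\le\sum_{l\ge0}h^0(\mathbb P^1,\mathcal O(m-l))=\sum_{l=0}^m(m-l+1)=\binom{m+2}2 .$$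
The right side equals $h^0(\mathbb P^2,\mathcal O(m))$, and homogeneous polynomials inject into formal sections. So all formal sections of $\mathcal O(m)$ along $\ell$ are polynomials. The mechanism is that the conormal bundle has negative degree, so only finitely many terms of the sum are non-zero.

## 3. The case $P=\mathbb P^1\times\mathbb P^1$, and where a count along $Y$ breaks down

For $s=1$ the hypotheses of the two quoted theorems coincide, because $p=1$. So the question begins with $s=2$, and the smallest case is $n_1=n_2=1$. Write a point of $P\times P=(\mathbb P^1)^4$ as $\big((x,z),(x',z')\big)$. Debarre's hypothesis says that $f(X)$ has dimension $3$ or $4$ and surjects onto the $(x,x')$-plane $\mathbb P^1\times\mathbb P^1$ and onto the $(z,z')$-plane. If the dimension is $4$, Bădescu's hypothesis ($>3$ for $J=\{1,2\}$, $>1$ for the two singletons) holds as well. The new case is that of a hypersurface $f(X)$.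

Let $X\subset(\mathbb P^1)^4$ be an irreducible hypersurface, of multidegree $(d_1,d_2,d_1',d_2')$ in $(x,z,x',z')$. If $X$ does not surject onto the $(x,x')$-plane, it lies in the pull-back of a curve there, and equals it for reasons of dimension. So the hypothesis says exactly that the equation involves at least one of $x,x'$ and at least one of $z,z'$. The set $Y=X\cap\Delta$ is either all of $\Delta\cong\mathbb P^1\times\mathbb P^1$ or a curve in it of bidegree $(p,q)=(d_1+d_1',d_2+d_2')$ with $p,q>0$. Such a curve is connected. Otherwise it is a disjoint sum of curves of bidegrees $(p_1,q_1)$ and $(p_2,q_2)$, both non-zero, with $p_1q_2+p_2q_1=0$, so $p_1q_2=p_2q_1=0$. If $p_1=0$, then $q_1>0$, so $p_2=0$ and $p=0$. If $q_2=0$, then $p_2>0$, so $q_1=0$ and $q=0$. Both are excluded.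

Is $Y$ also $G3$? Example 3 suggests a first approach: show that the conormal bundle of $Y$ in $X$ is negative and count formal sections along $Y$. Here is a hypersurface for which this stops.

**Example 4.** Let $X\subset(\mathbb P^1)^4$ be given by
$$z_0\,x_0x_1'+z_1\,(x_0x_1'-x_1x_0')=0. \tag{2}$$
This equation is linear in $z$ with coprime coefficients $x_0x_1'$ and $x_0x_1'-x_1x_0'$, so $X$ is irreducible. It has the form $X=S\times\mathbb P^1_{z'}$, where $S\subset\mathbb P^1_x\times\mathbb P^1_z\times\mathbb P^1_{x'}$ is the blow-up of the $(x,x')$-plane in the common zeros of the two coefficients. These are the points $x=x'=(0:1)$ and $x=x'=(1:0)$. In local coordinates $\xi,\xi'$ at the first point, the coefficients are $\xi$ and $\xi-\xi'$; at the second, in coordinates $\eta,\eta'$, they are $\eta'$ and $\eta'-\eta$. So the zeros are transversal and $X$ is smooth. Debarre's hypothesis holds, and Bădescu's fails for $J=\{1,2\}$, since $\dim X=3$. Setting $x'=x$ and $z'=z$ in (2) gives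
$$Y=\{z_0x_0x_1=0\}=A\cup B_0\cup B_1\subset\mathbb P^1_x\times\mathbb P^1_z,\qquad A=\{z_0=0\},\ B_0=\{x_0=0\},\ B_1=\{x_1=0\}.$$
As a scheme, $Y=X\cap\Delta$ is the zero scheme in the smooth threefold $X$ of the section $(x_0x_1'-x_1x_0',\ z_0z_1'-z_1z_0')$ of a bundle of rank $2$, and $Y$ is one-dimensional. So its conormal bundle is
$$J/J^2=\mathcal O_Y(-2,0)\oplus\mathcal O_Y(0,-2).$$
On $A$, where $z$ is constant, the second summand is trivial. Let $\Lambda$ be a line bundle on $Y$ of degree $\lambda\ge1$ on $A$, and let $m\lambda\ge2$. The ideal of $B_0\cup B_1$ in $\mathcal O_Y$ is generated by $x_0x_1$ and is isomorphic to $\mathcal O_A(-2)$. Therefore, for every $l\ge0$,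
$$h^0\big(Y,S^l(J/J^2)\otimes\Lambda^m\big)\ \ge\ h^0\big(Y,\mathcal O_Y(0,-2l)\otimes\Lambda^m\big)\ \ge\ h^0(\mathbb P^1,\mathcal O(m\lambda-2))=m\lambda-1\ge1 .$$
The sum over $l$ is infinite and bounds nothing. The trouble is not superficial: $A$ lies in $S\times\{(0:1)\}$, so by Example 2 the component $A$ on its own is not $G3$ in $X$.

Now move the curve. Here $n=3$, $N=2$, $r=1$, and for $g=(g_1,g_2)$ with $g_1=(g_{ij})_{0\le i,j\le1}$ the curve $C_g$ of (1) is, in the coordinates $(x,z)$,
$$z_0\,x_0(g_1x)_1+z_1\big(x_0(g_1x)_1-x_1(g_1x)_0\big)=0 .$$
At a common zero of the two quadratic forms we have $x_0(g_1x)_1=0=x_1(g_1x)_0$. If $x_0=0$, then $x_1\ne0$ and $(g_1x)_0=g_{01}x_1=0$, so $g_{01}=0$. If $(g_1x)_1=0$, then $(g_1x)_0\neq0$, so $x_1=0$ and $g_{10}=0$. Hence, if $g_{01}g_{10}\ne0$, the forms are coprime and $C_g$ is the graph of a map $\mathbb P^1_x\to\mathbb P^1_z$ of degree $2$. It is irreducible, neither $b_1$ nor $b_2$ contracts it, and its conormal bundle is $\mathcal O(-2)\oplus\mathcal O(-4)$. So the obstruction disappears for general $g$, and the work is to carry formal-rational functions from $Y$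 to $C_g$ and the resulting equation back.

## 4. Formal-rational functions on normal varieties

This section supplies the general facts: when $K(X_{/Y})$ is a field, and why $X$ may be replaced by a birational modification. In this section all varieties are over $k$.

A remark on pull-backs. Let $u\colon\mathfrak X'\to\mathfrak X$ be a morphism of formal completions, and suppose that for all $V$ in a basis of open sets of $\mathfrak X$ every $s\in S(V)$ pulls back to an element of $S(u^{-1}(V))$. Then $a/s\mapsto u^*a/u^*s$ is well defined and compatible with restriction, and gives a homomorphism $K(\mathfrak X)\to K(\mathfrak X')$.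

**Lemma 1.** Let $X$ be normal, $Y\ne\emptyset$, $\mathfrak X=X_{/Y}$.

(i) If $V$ is a connected non-empty affine formal open of $\mathfrak X$, then $\Gamma(V,\mathcal O)$ is a domain. All stalks of $\mathcal O_{\mathfrak X}$ are domains. For a section $\xi$ of $\mathcal M$ over any open set, $\{x:\xi_x=0\}$ is open and closed in that set.

(ii) If $Y$ is connected, then $K(\mathfrak X)$ is a field, and $K(\mathfrak X)\to Q(\hat{\mathcal O}_{X,y})$ is injective for every closed $y\in Y$.

**Proof of (i).** By Zariski's theorem all $\hat{\mathcal O}_{X,y}$, $y$ closed, are normal domains. Let $V$ be an affine formal open and $B_1=\Gamma(V,\mathcal O)$. The localization $M$ of $B_1$ at a maximal ideal is a noetherian local ring whose completion $\hat M$ is some $\hat{\mathcal O}_{X,y}$. Then $M\subset\hat M$ is a domain. It is normal: if $a/b$ is integral over $M$, it lies in $\hat M$, so $a\in b\hat M\cap M=bM$ by faithful flatness. So $B_1$ is a noetherian ring all of whose localizations at maximal ideals are normal domains, hence a finite product of normal domains. Its idempotents correspond to those of its quotient by the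 ideal of definition (idempotents lift uniquely in an adic ring), that is, to the open and closed subsets of $V$. If $V$ is connected, $B_1$ is a domain.

Let $V'\subset V$ be connected non-empty affine formal opens. A non-zero element of the domain $\Gamma(V,\mathcal O)$ is a nonzerodivisor, stays one in the flat non-zero algebra $\Gamma(V',\mathcal O)$, and so is non-zero there: the restriction map is injective. Since $Y$ is noetherian, connected components of affine formal opens are open, so connected affine neighborhoods of a point are cofinal among all neighborhoods. Thus stalks are filtered unions of domains, hence domains, and $\Gamma(V,\mathcal O)\to\mathcal O_{\mathfrak X,x}$ is injective for $x\in V$ with $V$ connected.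

Finally, every point has a connected affine neighborhood $V$ with $\xi|_V=a/s$, $a\in\Gamma(V,\mathcal O)$, $s\in S(V)$. For any single $x\in V$ we have $\xi_x=0$ iff $a_x=0$ iff $a=0$ iff $\xi|_V=0$. So the zero set contains $V$ or misses it, which proves the last claim.

**Proof of (ii).** Let $\xi\ne0$. The set $\{\xi_x=0\}$ is open and closed and is not $Y$, so it is empty. Locally $\xi=a/s$ with $a$ non-zero in each stalk; the stalks are domains, so $a\in S(V)$ and $s/a$ is a local inverse. Inverses are unique, so they glue, and $\xi$ is invertible. Since $Y\neq\emptyset$, $K(\mathfrak X)\ne0$; so it is a field. By flatness nonzerodivisors of $\mathcal O_{\mathfrak X,y}$ stay nonzerodivisors in $\hat{\mathcal O}_{X,y}$, whence $Q(\mathcal O_{\mathfrak X,y})\subset Q(\hat{\mathcal O}_{X,y})$. A non-zero $\xi$ has $\xi_y\ne0$, so the map in (ii) is injective. $\square$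

**Lemma 2.** Let $\pi\colon X'\to X$ be a proper birational morphism of complete varieties with $X'$ normal, and $Y'=\pi^{-1}(Y)$. If $Y'$ is $G3$ in $X'$, then $Y$ is $G3$ in $X$.

**Proof.** It suffices to construct an injective pull-back $K(X_{/Y})\to K(X'_{/Y'})$ compatible with $K(X)=K(X')$. Then the composite $K(X)\to K(X_{/Y})\to K(X'_{/Y'})$ is bijective with injective second map, so both maps are bijective. Since $X'$ is normal, $\pi$ factors as $X'\to X^\nu\to X$ through the normalization, and we treat the two maps separately.

**Step (a): the normalization.** The purpose is to handle a finite map. Locally $X=\operatorname{Spec}B$ and $X^\nu=\operatorname{Spec}B^\nu$, with $cB^\nu\subset B$ for some $0\neq c\in B$. Let $V\subset\operatorname{Spf}\hat B$ be an affine formal open with ring $B_1$, which is flat over $\hat B$, hence over $B$. The preimage of $V$ is affine with ring $B^\nu\otimes_BB_1$, which is finite over $B_1$ and so complete. By flatness the injections $B\subset B^\nu$ and $B^\nu\xrightarrow{c}B$ give $B_1\subset B^\nu\otimes_BB_1$ and an embedding of $B_1$-modules $B^\nu\otimes_BB_1\hookrightarrow B_1$.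 Let $s\in S(V)$. Then $s$ is a nonzerodivisor on $B_1$ (sections embed in the product of stalks), hence on $B^\nu\otimes_BB_1$, hence, by flatness of stalks, in all stalks over $V$. So the pull-back is defined. If $a/s$ maps to $0$, then $a$ is zero in all stalks over $V$, so it is zero in $B^\nu\otimes_BB_1\supset B_1$, and $a=0$.

**Step (b): $X$ normal.** The purpose is to handle a proper birational map onto a normal variety. Here $\pi_*\mathcal O_{X'}=\mathcal O_X$ and $\pi$ is surjective. Let $\hat\pi\colon X'_{/Y'}\to X_{/Y}$ be the induced morphism. By the theorem on formal functions, $\Gamma(\hat\pi^{-1}(V),\mathcal O)=B_1:=\Gamma(V,\mathcal O)$ for each connected non-empty affine formal open $V$. This is a domain by Lemma 1, so it has no non-trivial idempotents and $\hat\pi^{-1}(V)$ is connected. A non-zero $s\in B_1$ is a non-zero section over $\hat\pi^{-1}(V)$. Its zero set is open and closed in this connected set by Lemma 1(i) on $X'$, so $s$ is non-zero in every stalk; the stalks are domains, so $s\in S(\hat\pi^{-1}(V))$. Thus the pull-back is defined. If $a/s$ maps to $0$, then $a$ is zero as a section over $\hat\pi^{-1}(V)$,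 so $a=0$ in $B_1$. $\square$

**Reduction 3.** In Theorem A we may assume that $X$ is normal and projective. By Chow's lemma followed by normalization there is a birational surjective $\pi\colon X'\to X$ with $X'$ normal and projective. As $\pi$ is surjective, $f\pi$ and $f$ have the same image, so the hypothesis carries over. Moreover $(f\pi)^{-1}(\Delta)=\pi^{-1}(f^{-1}(\Delta))$, so Lemma 2 applies.

From now on, up to the end of Section 9, $X$ is normal and projective, $f=(a,b)$ satisfies the hypothesis of Theorem A, $Y=f^{-1}(\Delta)$, and $n=\dim X$. The hypothesis for $J=I$ gives $n\ge\dim f(X)>N\ge1$, so $n\ge2$ and $r=n-N\ge1$. By Debarre's theorem $Y$ is connected; it is non-empty by Lemma 5 below.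

## 5. Positive intersection numbers from dimensions of images

The next lemma turns the dimension hypotheses into the positivity of an intersection number. It will show that the curves $C_t$ are non-empty and are not entirely contracted by any $b_i$.

**Lemma 4.** Let $X$ be an irreducible projective variety of dimension $n$ over $k$, $\varphi_i\colon X\to\mathbb P^{M_i}$ ($i\in I'$, finite) morphisms, $\varphi_J=(\varphi_i)_{i\in J}$, and $e_i\ge0$ integers with $\sum_ie_i=n$ and $\dim\varphi_J(X)\ge\sum_{i\in J}e_i$ for all non-empty $J\subseteq I'$. Then $\deg\big(\prod_ic_1(\varphi_i^*\mathcal O(1))^{e_i}\cap[X]\big)>0$.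

**Proof.** We use induction on $n$; for $n=0$ the degree is $1$. Let $n\ge1$, fix $i$ with $e_i>0$, and put $M=M_i$. Since $\dim\varphi_i(X)\ge e_i\ge1$, for a general hyperplane $h\subset\mathbb P^M$ the divisor $X_h=\varphi_i^{-1}(h)$ is a non-empty effective Cartier divisor. The degree in question is the sum, over the components $Z$ of $X_h$ with positive multiplicities, of the analogous degrees for $Z$ with the exponents $e'$ obtained from $e$ by lowering $e_i$ by $1$. Also $\dim Z=n-1=\sum e'_j$. So it suffices to show that for general $h$ every $Z$ satisfies $\dim\varphi_J(Z)\ge\sum_{j\in J}e_j'$ for every non-empty $J$. Fix $J$ and put $d_J=\dim\varphi_J(X)$.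

**Step 1: a lower bound for $\dim\varphi_J(Z)$ that holds for every component $Z$.** Let $V=\{(x,h):\varphi_i(x)\in h\}\subset X\times(\mathbb P^M)^\vee$. It is a projective bundle over $X$, hence irreducible, of dimension $n+M-1$. Let $v$ be the dimension of the image of
$$V\to\varphi_J(X)\times(\mathbb P^M)^\vee,\qquad (x,h)\mapsto(\varphi_J(x),h),$$
and put $\delta=\dim V-v$. By Chevalley's theorem the set $V^+\subset V$ of points at which the fiber of this map has local dimension $>\delta$ is closed, and it is a proper subset. So $\dim V^+\le n+M-2$, and for general $h$ the fiber $V^+_h$ has dimension $\le n-2$. Identify $V_h$ with $X_h$. No component $Z$ of $X_h$ lies in $V_h^+$, because $\dim Z=n-1$. At a point of $Z$ outside $V^+_h$, the fiber of $Z\to\varphi_J(Z)$ has local dimension $\le\delta$. Since all components of fibers of this map have dimension at least $\dim Z-\dim\varphi_J(Z)$, we get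
$$\dim\varphi_J(Z)\ge n-1-\delta=v-M. \tag{3}$$

**Step 2: estimating $v$.** Over $z\in\varphi_J(X)$ the image of $V$ consists of the $h$ meeting the non-empty closed set $\varphi_i(\varphi_J^{-1}(z))$. It contains all $h$ through one point, a hyperplane in $(\mathbb P^M)^\vee$. Hence $v\ge d_J+M-1$, and by (3) $\dim\varphi_J(Z)\ge d_J-1$. If $i\in J$, this is $\ge\sum_{J}e-1=\sum_Je'$. If $i\notin J$ and $d_J>\sum_Je$, it is $\ge\sum_Je=\sum_Je'$.

There remains the case $i\notin J$, $d_J=\sum_Je$. Then $d_{J\cup\{i\}}\ge\sum_Je+e_i>d_J$. The fiber of $\varphi_{J\cup\{i\}}(X)\to\varphi_J(X)$ over $z$ is $\varphi_i(\varphi_J^{-1}(z))$, and every non-empty fiber has dimension at least $d_{J\cup\{i\}}-d_J>0$. A closed subset of $\mathbb P^M$ of positive dimension meets every hyperplane. So $v=d_J+M$, and (3) gives $\dim\varphi_J(Z)\ge d_J=\sum_Je'$. There are finitely many $J$, so a general $h$ works for all of them. $\square$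

## 6. The family over $T$ and its generic member

First we give the set $C_t$ of (1) a scheme structure.

**Step 1: the diagonal as a zero scheme.** On $\mathbb P^m$ let $0\to\mathcal O(-1)\to\mathcal O^{m+1}\to\mathcal Q\to0$ be the tautological sequence; $\mathcal Q$ has rank $m$. On $\mathbb P^m\times\mathbb P^m$ the composite $\mathrm{pr}_1^*\mathcal O(-1)\to\mathcal O^{m+1}\to\mathrm{pr}_2^*\mathcal Q$ is a section of $\mathrm{pr}_1^*\mathcal O(1)\otimes\mathrm{pr}_2^*\mathcal Q$. Its zero scheme is the diagonal. Indeed, where the second point is $y=(1,y_1,\dots,y_m)$, the map $\mathcal O^{m+1}\to\mathcal Q\cong\mathcal O^m$ is $v\mapsto(v_i-v_0y_i)_{i\ge1}$. On a first point $x$ with $x_0=0$ its value is $(x_i)_{i\ge1}\ne0$. On $x=(1,x_1,\dots,x_m)$ its value is $(x_i-y_i)_i$, so the zero scheme is given by $x_i=y_i$. The other charts are the same up to permuting coordinates.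

**Step 2: the scheme $C_t$.** For $t=(g,H_2,\dots,H_r)\in T$ let $C_t\subset X$ be the zero scheme of the resulting section of
$$E_t=\bigoplus_j (g_ja_j)^*\mathcal O(1)\otimes b_j^*\mathcal Q_j\ \oplus\ \mathcal H^{\oplus(r-1)},\qquad \operatorname{rank}E_t=N+r-1=n-1, \tag{4}$$
where $\mathcal Q_j$ is the bundle $\mathcal Q$ of $\mathbb P^{n_j}$ and the last components are sections defining $H_2,\dots,H_r$. As a set it is (1). The same construction on $X\times T$, with $(x,t)\mapsto g_ja_j(x)$ in place of $g_ja_j$ and the universal sections of $\mathcal H\boxtimes\mathcal O_{|\mathcal H|}(1)$, gives a closed subscheme $\mathcal C\subset X\times T$, proper over $T$, with fibers $C_t$. Fix $t_0=(e,H_2^0,\dots,H_r^0)$ with arbitrary $H_l^0$. Then $C_{t_0}\subset Y$ as sets.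

**Lemma 5.** For all closed $t\in T$, all $i\in I$, and every hyperplane $h\subset\mathbb P^{n_i}$: $C_t\cap b_i^{-1}(h)\ne\emptyset$.

**Proof.** The set in question is the zero set of a section of $E_t\oplus b_i^*\mathcal O(1)$, a bundle of rank $n$ on $X$. If it were empty, this bundle would have a trivial line subbundle and its top Chern class would vanish. We compute that class and show that it has positive degree.

Write $x_j=c_1(a_j^*\mathcal O(1))$, $y_j=c_1(b_j^*\mathcal O(1))$, $\theta=c_1(\mathcal H)$. Note $(g_ja_j)^*\mathcal O(1)\cong a_j^*\mathcal O(1)$. From the tautological sequence $c(b_j^*\mathcal Q_j)=(1-y_j)^{-1}=\sum_vy_j^v$, so the top Chern class of $(g_ja_j)^*\mathcal O(1)\otimes b_j^*\mathcal Q_j$ is $\sum_{u=0}^{n_j}x_j^uy_j^{n_j-u}$. Hence the top Chern class in question is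
$$\gamma\,\theta^{r-1}y_i,\qquad \gamma=\prod_j\sum_{u=0}^{n_j}x_j^uy_j^{n_j-u}.$$

For $j\in I$ let $\varphi_j$ be the composition of $(a_j,b_j)$ with the Segre embedding of $\mathbb P^{n_j}\times\mathbb P^{n_j}$, so that $c_1(\varphi_j^*\mathcal O(1))=x_j+y_j$. Let $\varphi_0$ be the embedding given by $\mathcal H$. Apply Lemma 4 with $I'=I\cup\{0\}$ and exponents $e_j=n_j$ for $j\in I\setminus\{i\}$, $e_i=n_i+1$, $e_0=r-1$; their sum is $N+1+r-1=n$. For $\emptyset\ne J\subseteq I$, $\dim\varphi_J(X)=\dim(p_J\times p_J)(f(X))\ge N_J+1\ge\sum_Je$. For $J\ni0$, $\dim\varphi_J(X)=n\ge\sum_Je$. So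
$$\deg\Big(\prod_j(x_j+y_j)^{n_j}\,(x_i+y_i)\,\theta^{r-1}\Big)>0 .$$
All $x_j,y_j,\theta$ are classes of globally generated line bundles, so every monomial of degree $n$ in them has degree $\ge0$. Each monomial of $\prod_j(x_j+y_j)^{n_j}$ occurs in $\gamma$ with coefficient $1$. So if $c$ is the largest coefficient of $\prod_j(x_j+y_j)^{n_j}$, the displayed number is at most $c\cdot\deg(\gamma(x_i+y_i)\theta^{r-1})$, and therefore
$$\deg(\gamma x_i\theta^{r-1})+\deg(\gamma y_i\theta^{r-1})>0 .$$
But $(x_i-y_i)\sum_ux_i^uy_i^{n_i-u}=x_i^{n_i+1}-y_i^{n_i+1}=0$, since the $(n_i+1)$-st power of the hyperplane class of $\mathbb P^{n_i}$ is zero. So the two numbers agree, and both are positive. $\square$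

In particular $C_t\ne\emptyset$ for all closed $t$. Since $\mathcal C\to T$ is proper, its image is closed, so $\mathcal C\to T$ is surjective. Also $Y\supset C_{t_0}\neq\emptyset$.

**Lemma 6.** $\mathcal C$ is irreducible of dimension $\dim T+1$. For closed $Z\subset X$, $\dim(\mathcal C\cap(Z\times T))\le\dim T+1-(n-\dim Z)$.

**Proof.** We show that, as sets, $\mathcal C\to X$ is Zariski-locally trivial with irreducible fibers of dimension $\dim T+1-n$; both claims follow. Let $o\in P$ be the point with all components $(1:0:\dots:0)$. The orbit map $G\to P$, $g\mapsto g\,o$, has local sections: over $\{y_0\neq0\}\subset\mathbb P^m$ send $(1:y_1:\dots:y_m)$ to the matrix whose first column is $(1,y_1,\dots,y_m)$ and whose other columns are those of the identity; the other charts follow by permutation matrices. So locally on $X$, say on $U$, we have $a(x)=\sigma(x)o$ and $b(x)=\tau(x)o$ with morphisms $\sigma,\tau\colon U\to G$. Now $g\,a(x)=b(x)$ holds iff $\tau(x)^{-1}g\,\sigma(x)\in\mathrm{Stab}(o)$. Hence $\{(x,g):x\in U,\ g\,a(x)=b(x)\}\cong U\times\mathrm{Stab}(o)$, and $\mathrm{Stab}(o)$ is irreducible of dimension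 $\dim G-N$. Since $\mathcal H$ is globally generated, $\{(x,H):x\in H\}$ is a projective bundle over $X$ whose fibers are hyperplanes of $|\mathcal H|$. Altogether the fibers of $\mathcal C\to X$ are irreducible of dimension $\dim T-N-(r-1)=\dim T+1-n$. $\square$

**Lemma 7.** There is a non-empty open $T^\circ\subset T$ over which:

(i) the fibers of $\mathcal C$ have dimension $\le1$;

(ii) $\mathcal C\cap(\operatorname{Sing}X\times T^\circ)=\emptyset$;

(iii) for each $i$, the map $\mathcal C\to\mathbb P^{n_i}\times T$, $(x,t)\mapsto(b_i(x),t)$, is quasi-finite.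

**Proof.** $T$ is irreducible, so it suffices to find a non-empty open set for each condition.

(i) By Lemma 6 and surjectivity, the general fiber of $\mathcal C\to T$ has dimension $1$. By properness the locus of $t$ with $\dim C_t\ge2$ is closed. So (i) holds over a dense open $T_1$.

(ii) $X$ is normal, so $\dim\operatorname{Sing}X\le n-2$, and by Lemma 6 $\dim\mathcal C\cap(\operatorname{Sing}X\times T)\le\dim T-1$. Its image in $T$ is closed and not all of $T$.

(iii) This is where Lemma 5 prevents the curves from being contracted. Let $\mathcal B_i\subset\mathcal C$ be the closed set of points where the fiber of the map in (iii) has local dimension $\ge1$. Its image in $T$ is closed. Suppose it is all of $T$. For closed $t\in T_1$, $C_t$ is the zero scheme of a section of a bundle of rank $n-1$ on the $n$-dimensional variety $X$. So every component has dimension $\ge1$, and by (i) $C_t$ is purely one-dimensional. At a point of $(\mathcal B_i)_t\ne\emptyset$ the fiber of $b_i|_{C_t}$ contains a one-dimensional closed set through the point, hence a whole component of $C_t$, and this component lies in $(\mathcal B_i)_t$.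 So all $(\mathcal B_i)_t$ with $t\in T_1$ closed have dimension $\geq 1$, hence $\dim\mathcal B_i\ge\dim T+1$, and $\mathcal B_i=\mathcal C$ by Lemma 6. Take a closed $t\in T_1$. A general point of a component of $C_t$ lies on no other component, and the fiber of $b_i|_{C_t}$ through it has local dimension $\ge1$, so it contains that component. Thus every component of $C_t$ is contracted by $b_i$, and $b_i(C_t)$ is finite. A hyperplane $h\subset\mathbb P^{n_i}$ missing this finite set contradicts Lemma 5. So the image of $\mathcal B_i$ is a proper closed subset of $T$, and (iii) holds over its complement. $\square$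

**Step 3: an arc from $t_0$ to the generic curve.** We pass to a one-parameter family so as to be able to expand in a parameter. Join $t_0$ to a point of $T^\circ$ different from it by an irreducible curve in $T$ (Mumford, *Abelian Varieties*, §6, Lemma). Normalize the curve and complete its local ring at a point over $t_0$. We get $\operatorname{Spec}R\to T$ with $R\cong k[[t]]$, whose closed point maps to $t_0$ and whose generic point maps to the generic point of the curve, which lies in $T^\circ$. Put $F=k((t))$, $X_R=X\times_kR$, and $\mathcal Y=\mathcal C\times_TR\subset X_R$ with ideal $\mathcal J$. Let $C=\mathcal Y_F\subset X_F$ be the generic fiber, with ideal $J$. The special fiber of $\mathcal Y$ is $C_{t_0}$. We record three properties.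

First, $X_F$ is integral (as $k$ is algebraically closed), projective, of dimension $n$. By Lemma 7(ii), $C\subset(\operatorname{Reg}X)_F$. Since $\operatorname{Reg}X$ is smooth over $k$, $C$ lies in the regular locus of $X_F$.

Second, $C$ is the zero scheme of a section of the bundle $E$ of rank $n-1$ obtained from (4) by base change. It is non-empty because $\mathcal C\to T$ is surjective. It has dimension $\le1$ by Lemma 7(i), and each component has dimension $\ge n-(n-1)=1$. So $C$ has pure dimension $1$.

Third, $E^\vee|_C$ is a subbundle of a sum of negative line bundles. Dualizing the tautological sequence, $\mathcal Q_j^\vee\subset\mathcal O^{n_j+1}$ is a subbundle. So $E^\vee|_C$ is a subbundle of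
$$W=\bigoplus_j\big((ga)_j^*\mathcal O(-1)\big)^{\oplus(n_j+1)}\oplus(\mathcal H^{-1})^{\oplus(r-1)}$$
on $C$. By Step 1 the zero scheme of the tautological section is the diagonal, so $(ga)_j=b_j$ on $C$. By Lemma 7(iii), $b_j|_C\colon C\to\mathbb P^{n_j}_F$ is quasi-finite and proper, hence finite. So $b_j^*\mathcal O(1)$ is ample on $C$, and all line bundle summands of $W$ have negative degree on each irreducible component of $C$.

## 7. Counting formal sections along a positive curve

This section generalizes the count of Example 3. It is applied to $C\subset X_F$ only.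

**Lemma 8.** Let $F$ be a field, $X$ an integral projective $F$-scheme of dimension $n\ge2$, $\mathcal H$ an ample line bundle, $C\subset X$ the zero scheme of a section of a vector bundle $E$ of rank $n-1$. Assume $C$ is non-empty, of pure dimension $1$, contained in the regular locus of $X$, and $E^\vee|_C$ is a subbundle of a direct sum $W$ of line bundles on $C$ of negative degree on every irreducible component of $C$. Then for every $\xi\in K(X_{/C})$ there are $m\ge1$ and $\sigma_0,\dots,\sigma_m\in H^0(X,\mathcal H^m)$, not all zero, with $\sum_i\xi^i\sigma_i=0$.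

**Proof.** Let $J$ be the ideal of $C$, and let $C_j$ be the irreducible components of $C$ with reduced structure.

**Step 1: the graded pieces of $\mathcal O_X$ along $C$.** At a closed point of $C$, $X$ is regular of dimension $n$, and $J$ is generated by $n-1$ elements with one-dimensional quotient. So $J$ is generated by a regular sequence, $C$ is Cohen–Macaulay, $J/J^2$ is locally free of rank $n-1$, and $J^l/J^{l+1}=S^l(J/J^2)$. The surjection $E^\vee|_C\to J/J^2$ between bundles of equal rank is an isomorphism. Hence $S^l(J/J^2)$ is a subbundle of $S^lW$, which is a sum of line bundles of degree $\le-l$ on every $C_j$.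

**Step 2: a vanishing statement on the possibly non-reduced curve $C$.** We claim that there is an integer $c_0\ge0$ such that every line bundle $B$ on $C$ with $\deg B|_{C_j}<-c_0$ for all $j$ has $H^0(C,B)=0$.

Call a coherent sheaf on $C$ pure if it has no non-zero local sections supported at closed points. $\mathcal O_C$ is pure, as $C$ is Cohen–Macaulay of pure dimension $1$. Let $\mathcal G\ne0$ be pure, $C_j$ a component contained in its support, $\eta_j$ its generic point, $I_j\subset\mathcal O_C$ its ideal, and $\mathcal G'\subset\mathcal G$ the subsheaf annihilated by $I_j$. The module $\mathcal G_{\eta_j}$ is non-zero of finite length over the local Artinian ring $\mathcal O_{C,\eta_j}$, whose maximal ideal is generated by $I_j$; so $\mathcal G'_{\eta_j}\ne0$. As a subsheaf of a pure sheaf, $\mathcal G'$ is pure, so it is a torsion-free $\mathcal O_{C_j}$-module. The quotient $\mathcal G/\mathcal G'$ is pure: if a local section $s$ of $\mathcal G$ satisfies $\mathfrak m^qs\subset\mathcal G'$ at a closed point with maximal ideal $\mathfrak m$, then $\mathfrak m^qI_js=0$, so $I_js=0$ by purity, and $s\in\mathcal G'$.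 Passing from $\mathcal G$ to $\mathcal G/\mathcal G'$ strictly lowers the sum of the lengths at the generic points, and a pure sheaf with all these lengths zero is $0$. Starting from $\mathcal O_C$ we thus get a finite filtration of $\mathcal O_C$ whose quotients $\mathcal G_l$ are torsion-free modules, each on some $C_j$.

Let $\nu\colon\tilde C_j\to C_j$ be the normalization and $\mathcal V_l=\nu^*\mathcal G_l/\mathrm{torsion}$, a vector bundle on a regular projective curve. The map $\mathcal G_l\to\nu_*\mathcal V_l$ is an isomorphism at the generic point and $\mathcal G_l$ is torsion-free, so it is injective. Dualizing a surjection from a sum of line bundles onto $\mathcal V_l^\vee$, we embed $\mathcal V_l$ in a finite sum of line bundles $M_{l,q}$. Hence $H^0(C_j,\mathcal G_l\otimes B)\subset\bigoplus_qH^0(\tilde C_j,M_{l,q}\otimes\nu^*B)$, which vanishes if $\deg B|_{C_j}<-\deg M_{l,q}$ for all $q$. Let $c_0$ be the maximum of $0$ and all $\deg M_{l,q}$. If $\deg B|_{C_j}<-c_0$ for all $j$, then all $H^0(\mathcal G_l\otimes B)$ vanish, hence so does $H^0(C,B)$.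

**Step 3: a line bundle in which powers of $\xi$ live.** Let $\mathfrak X=X_{/C}$. For closed $x\in C$, $\mathcal O_{\mathfrak X,x}$ is regular, since its completion is the completion of $\mathcal O_{X,x}$; hence it is a factorial domain. Let $\mathcal I$ be the ideal of denominators of $\xi$, $\mathcal I_x=\{h:h\xi_x\in\mathcal O_{\mathfrak X,x}\}$. Where $\xi=a/s$, it is the kernel of $\mathcal O\xrightarrow{a}\mathcal O/s\mathcal O$, so it is coherent. At a closed point we may take $a,s$ coprime, and then $\mathcal I_x=(s)$ is principal and non-zero. So $\mathcal I$ is generated by one nonzerodivisor near every closed point, that is, $\mathcal I$ is invertible. Put $L=\mathcal I^{-1}\subset\mathcal M$. Then $1,\xi\in H^0(\mathfrak X,L)$, so $\xi^i\in H^0(\mathfrak X,L^m)$ for $0\le i\le m$. Consider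
$$\Phi_m\colon\bigoplus_{i=0}^mH^0(X,\mathcal H^m)\to H^0\big(\mathfrak X,(L\otimes\mathcal H)^m\big),\qquad(\sigma_i)\mapsto\sum_i\xi^i\sigma_i .$$
As $\mathcal H$ is ample and $\dim X=n$, the source has dimension $\ge c\,m^{n+1}$ for large $m$, with a constant $c>0$. So it suffices to show that the target has dimension $O(m^n)$: then $\Phi_m$ has a non-zero kernel for large $m$.

**Step 4: the bound.** Let $\Lambda=(L\otimes\mathcal H)|_C$. The space $H^0(\mathfrak X,(L\otimes\mathcal H)^m)$ is the projective limit of the spaces of sections modulo $J^l$. Filtering by powers of $J$, its dimension is at most $\sum_{l\ge0}h^0(C,S^l(J/J^2)\otimes\Lambda^m)$. Let $\lambda\in\mathbb N$ bound all $|\deg\Lambda|_{C_j}|$. Let $D\subset C$ be an ample effective Cartier divisor; it exists because a suitable power of an ample line bundle has a section not vanishing at the finitely many associated points of $C$. It has degree $\ge1$ on each $C_j$. Put $\delta=h^0(\mathcal O_D)$ and $\tau=m\lambda+c_0+1$.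

The bundle $S^lW\otimes\Lambda^m$ is a sum of line bundles of degree $\le-l+m\lambda$ on each $C_j$. For $l\ge\tau$ this is $<-c_0$, so by Step 2
$$H^0(C,S^l(J/J^2)\otimes\Lambda^m)=0\qquad(l\ge\tau).$$
For every $l\ge0$, the summands of $S^lW\otimes\Lambda^m(-\tau D)$ have degree $\le m\lambda-\tau<-c_0$, so $H^0(C,S^l(J/J^2)\otimes\Lambda^m(-\tau D))=0$. Therefore the sections of $S^l(J/J^2)\otimes\Lambda^m$ embed in its restriction to $\tau D$. Since $h^0(\mathcal O_{\tau D})=\tau\delta$ (filter by multiples of $D$) and $S^l(J/J^2)$ has rank $\binom{l+n-2}{n-2}$,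
$$h^0(C,S^l(J/J^2)\otimes\Lambda^m)\le\tau\delta\binom{l+n-2}{n-2}.$$
Summing over $0\le l<\tau$ we get at most $\tau\delta\binom{\tau+n-2}{n-1}=O(\tau^n)=O(m^n)$. $\square$

In Example 4 the vanishing for large $l$ is exactly what failed along $A\subset Y$. On the generic curve $C$ all summands of $W$ are negative, and it holds.

## 8. Transport of $\xi$ to the generic curve, and descent of the equation

**Proposition 9.** Every $\xi\in K(X_{/Y})$ is algebraic over $K(X)$.

We use the notation of Step 3 of Section 6. Put $\mathfrak X=X_{/Y}$ and $\mathfrak X_F=(X_F)_{/C}$. The proof has six steps.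

**Step 1: encode $\xi$ in a coherent sheaf.** Coherent sheaves can be moved by existence theorems; fractions cannot be moved directly. Let $\mathcal E=\mathcal O_{\mathfrak X}+\mathcal O_{\mathfrak X}\xi\subset\mathcal M$. Where $\xi=a/s$, it is a finitely generated submodule of $s^{-1}\mathcal O_{\mathfrak X}$, so it is coherent. It has the global sections $1$ and $\xi$.

**Step 2: move $\mathcal E$ to $\mathfrak X_F$.** Let $\mathcal Y_l=V(\mathcal J^l)\subset X_R$, proper over $R$, and $\mathcal Y_{l,q}=\mathcal Y_l\otimes R/t^q$. The underlying set of $\mathcal Y_{l,q}$ is $C_{t_0}\subset Y$, so the ideal of $Y$ becomes nilpotent on $\mathcal Y_{l,q}$. Thus the projection to $X$ induces morphisms $\psi_{l,q}\colon\mathcal Y_{l,q}\to\mathfrak X$, compatible in $l$ and $q$. For fixed $l$ the coherent sheaves $\psi_{l,q}^*\mathcal E$ satisfy $\psi_{l,q+1}^*\mathcal E\otimes R/t^q=\psi_{l,q}^*\mathcal E$. By Grothendieck's existence theorem (EGA III, 5.1.4) they come from a coherent sheaf $\mathcal E_l$ on $\mathcal Y_l$. The sections $1,\xi$, viewed as compatible homomorphisms from the structure sheaves, come from sections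 $e_0,e_1$ of $\mathcal E_l$. By the full faithfulness in that theorem, the identifications $\psi_{l+1,q}^*\mathcal E|_{\mathcal Y_{l,q}}=\psi_{l,q}^*\mathcal E$ give unique isomorphisms $\mathcal E_{l+1}|_{\mathcal Y_l}\cong\mathcal E_l$ respecting $e_0,e_1$. Restrict to the generic fibers $(\mathcal Y_l)_F=V(J^l)\subset X_F$ and pass to the limit over $l$. The result is a coherent sheaf $\mathcal E_F$ on $\mathfrak X_F$ with sections $e_0,e_1$.

**Step 3: a ring in which both sides can be compared.** Let $c\in C$ be a closed point. The closure of $c$ in $\mathcal Y$ is proper over $R$, so its image in $\operatorname{Spec}R$ is closed, contains the generic point, and hence contains the closed point. So the closure contains a closed point $y$ of the special fiber, and $y\in C_{t_0}\subset Y$. Let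
$$A=\hat{\mathcal O}_{X_R,y}=\hat{\mathcal O}_{X,y}[[t]],$$
a domain because $X$ is normal. As $\mathcal O_{X_R,y}\to A$ is faithfully flat, there is a prime $\mathfrak P\subset A$ over the prime of $\mathcal O_{X_R,y}$ that defines $c$. Since $c$ lies in the generic fiber and on $\mathcal Y$, we have $t\notin\mathfrak P$ and $\mathcal JA\subset\mathfrak P$. The ring $A_{\mathfrak P}$ is a flat local algebra over $\mathcal O_{X_R,c}=\mathcal O_{X_F,c}$. Let $A^*$ be the $\mathcal J$-adic completion of $A_{\mathfrak P}$, a noetherian local ring. The maps $\mathcal O_{\mathfrak X_F,c}/J^l=\mathcal O_{X_F,c}/J^l\to A_{\mathfrak P}/\mathcal J^l$ define in the limit a local homomorphism $\mathcal O_{\mathfrak X_F,c}\to A^*$. So we have two chains of homomorphisms into $A^*$: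
$$\mathcal O_{\mathfrak X,y}\to\hat{\mathcal O}_{X,y}\to A\to A_{\mathfrak P}\to A^*\qquad\text{and}\qquad\mathcal O_{\mathfrak X_F,c}\to A^* .$$

The first chain is flat, because each map in it is. The second map is faithfully flat: modulo $J^l$ it is the map $\mathcal O_{X_F,c}/J^l\to A_{\mathfrak P}/\mathcal J^l$, which is flat, so the local criterion of flatness (Matsumura, *Commutative Ring Theory*, Thm. 22.3) gives flatness, and the map is local.

**Step 4: the two modules agree over $A^*$.** We claim
$$\mathcal E_{F,c}\otimes_{\mathcal O_{\mathfrak X_F,c}}A^*\ \cong\ \mathcal E_y\otimes_{\mathcal O_{\mathfrak X,y}}A^*,\qquad e_0\leftrightarrow1,\quad e_1\leftrightarrow\xi. \tag{5}$$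
First compare two ring homomorphisms $\mathcal O_{\mathfrak X,y}\to A/(\mathcal J^l,t^q)$: the composite through $\mathcal O_{\mathcal Y_{l,q},y}$ given by $\psi_{l,q}$, and the composite through $\hat{\mathcal O}_{X,y}\to A$. On $\mathcal O_{X,y}$ they agree. The ideal $\mathcal I_Y$ of $Y$ is nilpotent in $\mathcal O_{\mathcal Y_{l,q},y}$, hence in $A/(\mathcal J^l,t^q)$, so both kill some power $\mathcal I_Y^v\mathcal O_{\mathfrak X,y}$. Both thus factor through $\mathcal O_{\mathfrak X,y}/\mathcal I_Y^v=\mathcal O_{X,y}/\mathcal I_Y^v$, and so they are equal.

Finitely generated modules over $A/\mathcal J^l$ are $t$-adically complete, since $A$ is a complete local ring. Hence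
$$\mathcal E_{l,y}\otimes A/\mathcal J^l=\varprojlim_q\,(\psi_{l,q}^*\mathcal E)_y\otimes A/(\mathcal J^l,t^q)=\varprojlim_q\,\mathcal E_y\otimes A/(\mathcal J^l,t^q)=\mathcal E_y\otimes A/\mathcal J^l .$$
Localizing at $\mathfrak P$ gives $(\mathcal E_{F,c}/J^l)\otimes A_{\mathfrak P}/\mathcal J^l\cong\mathcal E_y\otimes A_{\mathfrak P}/\mathcal J^l$, compatibly in $l$ and with the sections. Finitely generated $A^*$-modules are $\mathcal J$-adically complete, so the limit over $l$ gives (5).

**Step 5: from $\mathcal E_F$ back to a function $\xi_F\in K(\mathfrak X_F)$.** Formally $\xi_F$ should be $e_1/e_0$. Write $\xi_y=a/s$ with $a,s\in\mathcal O_{\mathfrak X,y}$, $s\ne0$. (From here to the end of this section $a$ denotes this numerator, not the component of $f$.) By flatness $s$ is a nonzerodivisor in $A^*$. The inclusion $\mathcal O_{\mathfrak X,y}\cdot1\hookrightarrow\mathcal E_y$ stays injective after tensoring with the flat algebra $A^*$. So by (5) $e_0\colon A^*\to\mathcal E_{F,c}\otimes A^*$ is injective. By faithful flatness $e_0\colon\mathcal O_{\mathfrak X_F,c}\to\mathcal E_{F,c}$ is injective. Since $s\mathcal E_y\subset\mathcal O_{\mathfrak X,y}$,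 the non-zero element $s\in A^*$ annihilates $(\mathcal E_{F,c}/\mathcal O_{\mathfrak X_F,c}e_0)\otimes A^*$. The annihilator of a finitely generated module over a noetherian ring commutes with flat base change, so the annihilator of $\mathcal E_{F,c}/\mathcal O_{\mathfrak X_F,c}e_0$ is non-zero. The ring $\mathcal O_{\mathfrak X_F,c}$ is a domain, because $X_F$ is regular at $c$. So there are a nonzerodivisor $h$ and an element $h'$ in $\mathcal O_{\mathfrak X_F,c}$ with
$$he_1=h'e_0 .$$

This holds at every closed $c\in C$. The kernel of $e_0\colon\mathcal O_{\mathfrak X_F}\to\mathcal E_F$ is coherent and its support contains no closed point, so $e_0$ is injective. The elements $h,h'$ extend to a neighborhood of $c$ on which $h$ is a nonzerodivisor in all stalks and $he_1=h'e_0$. If also $ue_1=u'e_0$ on another such open set, then on the overlap $uh'e_0=uhe_1=hu'e_0$, so $uh'=hu'$. Hence the local fractions $h'/h$ glue to an element $\xi_F\in K(\mathfrak X_F)$.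

The relation to $\xi$ is seen in $A^*$: in the module (5) we have $se_1=ae_0$ and $he_1=h'e_0$, so $hae_0=hse_1=sh'e_0$, and by injectivity of $e_0$
$$ha=sh'\quad\text{in }A^* . \tag{6}$$

**Step 6: the equation for $\xi_F$ gives an equation for $\xi$.** By the three properties recorded in Section 6, Lemma 8 applies to $C\subset X_F$ and $\mathcal H$. There are $m\ge1$ and $\sigma_i\in H^0(X_F,\mathcal H^m)=H^0(X,\mathcal H^m)\otimes_kF$, not all zero, with $\sum_{i=0}^m\xi_F^i\sigma_i=0$. Multiplying by a power of $t$, we may write
$$\sigma_i=\sum_{j\ge0}\sigma_{ij}t^j,\qquad\sigma_{ij}\in H^0(X,\mathcal H^m).$$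
Choose one closed point $c\in C$ with $y$, $\mathfrak P$ as in Step 3 and $a,s,h,h'$ as in Step 5, and trivialize $\mathcal H$ near $y$. This also trivializes it at $c$, whose closure contains $y$. At $c$ we have $\sum_ih'^ih^{m-i}\sigma_i=0$. Multiply by $s^m$ in $A^*$. By (6),
$$s^mh'^ih^{m-i}=(sh')^is^{m-i}h^{m-i}=(ha)^is^{m-i}h^{m-i}=h^ma^is^{m-i},$$
so $h^mz=0$ with $z:=\sum_ia^is^{m-i}\sigma_i$. As $h$ is a nonzerodivisor in $A^*$ by flatness, $z=0$ in $A^*$. But $z$ lies in $A$, and $A\to A_{\mathfrak P}\to A^*$ is injective: the first map because $A$ is a domain, the second by Krull's intersection theorem, as $\mathcal J A_{\mathfrak P}$ lies in the maximal ideal. So $z=0$ in $A=\hat{\mathcal O}_{X,y}[[t]]$.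

The elements $a,s$ lie in $\hat{\mathcal O}_{X,y}$ and do not involve $t$. Comparing coefficients of $t^j$ and dividing by $s^m$ we get
$$\sum_i\xi^i\sigma_{ij}=0\quad\text{in }Q(\hat{\mathcal O}_{X,y})\text{ for every }j .$$
For some $j$ the $\sigma_{ij}$ are not all zero. Dividing by a fixed non-zero section of $\mathcal H^m$ gives $\sum_ic_i\xi^i=0$ with $c_i\in K(X)$ not all zero. This holds in $Q(\hat{\mathcal O}_{X,y})$, hence in the field $K(\mathfrak X)$ by Lemma 1(ii), as $Y$ is non-empty and connected. So $\xi$ is algebraic over $K(X)$. $\square$

## 9. Finite covers: algebraic formal-rational functions are rational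

**Proof of Theorem A.** By Reduction 3, $X$ is normal and projective. Let $K=K(X)$ and $\xi\in K(X_{/Y})$, which is a field by Lemma 1, since $Y$ is non-empty and connected. By Proposition 9, $K(\xi)$ is a finite extension of $K$, of degree $d$ say. We must show $d=1$.

**Step 1: a cover on which Debarre's theorem applies.** If $d>1$, pulling $\xi$ back to a cover with function field $K(\xi)$ should produce two different copies of $K(\xi)$, and this should conflict with connectedness. Let $K'$ be a copy of $K(\xi)$, $\rho\colon X'\to X$ the normalization of $X$ in $K'$ (finite and surjective), and $Y'=\rho^{-1}(Y)=(f\circ\rho)^{-1}(\Delta)$. As $f\circ\rho$ has the same image as $f$, it satisfies Debarre's hypothesis, so $Y'$ is connected. It is non-empty, so $\Lambda:=K(X'_{/Y'})$ is a field by Lemma 1.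

**Step 2: a homomorphism $\mu\colon K'\otimes_KK(X_{/Y})\to\Lambda$.** Locally $X'=\operatorname{Spec}B'$ over $\operatorname{Spec}B\subset X$, where $B'$ is a finite torsion-free $B$-module. So $B'\subset B^d$: choose a basis of $K'=B'\otimes_BK$ over $K$ and clear the denominators of finitely many generators. If $V$ is an affine formal open of $\operatorname{Spf}\hat B$ with ring $B_1$, its preimage in $X'_{/Y'}$ has ring $B'\otimes_BB_1\subset B_1^d$. A section $s\in S(V)$ is a nonzerodivisor on $B_1$, hence on $B'\otimes_BB_1$, hence by flatness in all stalks over $V$. By the remark on pull-backs in Section 4 there is a homomorphism $K(X_{/Y})\to\Lambda$. It agrees on $K$ with $K\subset K'=K(X')\to\Lambda$, so the two maps combine to a ring homomorphism $\mu$.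

**Step 3: $\mu$ is injective.** We test this at one point. Let $y\in Y$ be closed in such a chart and $\hat{\mathcal O}=\hat{\mathcal O}_{X,y}$, a domain. Then $B'\otimes_B\hat{\mathcal O}=\prod_{y'\mapsto y}\hat{\mathcal O}_{X',y'}$, so the maps $\Lambda\to Q(\hat{\mathcal O}_{X',y'})$ give $\Lambda\to Q(B'\otimes_B\hat{\mathcal O})$. Since $B'\otimes_B\hat{\mathcal O}\subset\hat{\mathcal O}^d$ is torsion-free over $\hat{\mathcal O}$, it embeds in its localization at the non-zero elements of $\hat{\mathcal O}$,
$$B'\otimes_BQ(\hat{\mathcal O})=K'\otimes_KQ(\hat{\mathcal O}).$$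
This is a finite-dimensional algebra over the field $Q(\hat{\mathcal O})$, hence Artinian, so its nonzerodivisors are units and it equals $Q(B'\otimes_B\hat{\mathcal O})$. The composite
$$K'\otimes_KK(X_{/Y})\xrightarrow{\ \mu\ }\Lambda\to K'\otimes_KQ(\hat{\mathcal O})$$
is the identity of $K'$ tensored over the field $K$ with the inclusion $K(X_{/Y})\subset Q(\hat{\mathcal O})$ of Lemma 1(ii). So it is injective, and $\mu$ is injective.

**Step 4: $d=1$.** By Step 3, $K'\otimes_KK(\xi)\cong K'\otimes_KK'$ embeds in the field $\Lambda$. It is a domain of finite dimension over $K$, hence a field. The multiplication $K'\otimes_KK'\to K'$ is a ring homomorphism from a field to a non-zero ring, so it is injective, and $d^2\le d$. Thus $d=1$ and $\xi\in K(X)$. Hence $\alpha_{X,Y}$ is surjective. It is injective since $Y\ne\emptyset$. So $Y$ is $G3$ in $X$. $\blacksquare$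

## 10. Products of linear subspaces

**Theorem B.** Let $f\colon X\to\prod_{i=1}^s\mathbb P^{m_i}$ ($m_i\ge1$) be a morphism from a complete irreducible variety, $L_i\subset\mathbb P^{m_i}$ non-empty linear subspaces of codimension $c_i$, $L=\prod L_i$. If $\dim p_J(f(X))>\sum_{i\in J}c_i$ for every non-empty $J$, then $f^{-1}(L)$ is $G3$ in $X$.

**Proof.** By Chow's lemma, normalization and Lemma 2, as in Reduction 3, we may take $X$ normal and projective. Let $P=\prod\mathbb P^{m_i}$ and $Y=f^{-1}(L)$.

**Step 1: reduce to a diagonal.** Let $\Psi=f\times\mathrm{incl}\colon X\times L\to P\times P$. The image of $X\times L$ under $(p_J\times p_J)\circ\Psi$ is $p_J(f(X))\times\prod_{i\in J}L_i$, of dimension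
$$\dim p_J(f(X))+\sum_{i\in J}(m_i-c_i)>\sum_{i\in J}m_i .$$
So $\Psi$ satisfies the hypothesis of Theorem A, and $X\times L$ is normal and projective. Hence $Y':=\Psi^{-1}(\Delta)=\{(y,f(y)):y\in Y\}$ is non-empty (Lemma 5), connected (Debarre), and $G3$ in $X\times L$ (Theorem A). The projection $Y'\to Y$ is a homeomorphism, so $Y$ is non-empty and connected.

**Step 2: pull $\xi\in K(X_{/Y})$ back to $X\times L$.** The projection $X\times L\to X$ maps $Y'$ to $Y$. For closed $y\in Y$ the map $\hat{\mathcal O}_{X,y}\to\hat{\mathcal O}_{X\times L,(y,f(y))}=\hat{\mathcal O}_{X,y}[[u]]$ is flat, $u$ denoting local coordinates of $L$ at $f(y)$. So nonzerodivisors of $\mathcal O_{X_{/Y},y}$ remain nonzerodivisors in $\hat{\mathcal O}_{X,y}[[u]]$, and therefore in the stalk of $(X\times L)_{/Y'}$ at $(y,f(y))$, which embeds in this completion. A section that is a nonzerodivisor at all closed points is one everywhere. So $\xi$ pulls back to an element of $K((X\times L)_{/Y'})=K(X\times L)$.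

**Step 3: the resulting rational function does not depend on $L$.** Fix a closed $y\in Y$ and an affine neighborhood $\operatorname{Spec}S$ of $f(y)$ in $L$. Write the rational function as $\big(\sum_ja_j\otimes\beta_j\big)\big/\big(\sum_jb_j\otimes\beta_j\big)$ with $a_j,b_j\in\mathcal O_{X,y}$, not all $b_j$ zero, and $\beta_j\in S$ linearly independent over $k$. Write $\xi_y=a/s$ with $a,s\in\mathcal O_{X_{/Y},y}$. Then $\sum_j(ab_j-sa_j)\otimes\beta_j=0$ in
$$\hat{\mathcal O}_{X,y}[[u]]\ \supset\ \hat{\mathcal O}_{X,y}\otimes_kk[[u]]\ \supset\ \hat{\mathcal O}_{X,y}\otimes_kS .$$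
The first inclusion holds because, if $\sum_i\gamma_iw_i=0$ with $\gamma_i\in\hat{\mathcal O}_{X,y}$ linearly independent over $k$ and $w_i\in k[[u]]$, then comparing coefficients of each monomial in $u$ gives $w_i=0$. The $\beta_j$ are linearly independent over $k$, so $ab_j=sa_j$ for all $j$. Choose $j$ with $b_j\ne0$. Then $\xi=a_j/b_j\in K(X)$ in $Q(\hat{\mathcal O}_{X,y})$, and hence in $K(X_{/Y})$ by Lemma 1(ii). $\square$

## 11. Each inequality is sharp

**Proposition C.** For every $P$ and every non-empty $J\subseteq I$ there is an irreducible closed $X\subset P\times P$ with $\dim(p_{J'}\times p_{J'})(X)>N_{J'}$ for all non-empty $J'\ne J$ and $\dim(p_J\times p_J)(X)=N_J$, such that $X\cap\Delta$ is disconnected, hence not $G3$ in $X$.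

For $P=\mathbb P^1\times\mathbb P^1$ and $J=\{1\}$ the construction below gives the pull-back to $(\mathbb P^1)^4$ of a general curve of type $(1,1)$ in the $(x,x')$-plane. That curve meets the diagonal of the $(x,x')$-plane in two points, so $X\cap\Delta$ consists of two disjoint lines.

**Proof.** **Step 1: a variety $Z\subset P_J\times P_J$ of dimension $N_J$.** Let $Z$ be the intersection of $N_J$ general divisors of type $(1,\dots,1)$ in $P_J\times P_J$, with reduced structure. Before each cut the dimension is at least $N_J+1\ge2$, so $Z$ is irreducible of dimension $N_J$ by Bertini's irreducibility theorem (Jouanolou, *Théorèmes de Bertini*, Thm. 6.3).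

**Step 2: the images of $Z$ are large.** Let $\emptyset\ne J_1\subsetneq J$, and follow the image in $P_{J_1}\times P_{J_1}$ while a variety $V$ is cut by a general divisor of the given type. If $\dim V$ exceeds the dimension of the image, then all fibers of $V$ over its image have positive dimension and meet the ample divisor, so the image does not change. If $V$ is generically finite over its image, let $V^+\subsetneq V$ be the closed set where the fibers have positive local dimension. The general divisor contains no component of $V^+$, so it cuts $V^+$ in dimension $\le\dim V-2$. The section of $V$, which is irreducible of dimension $\dim V-1$, is therefore not contained in $V^+$, and it is again generically finite over its image. We start with $V=P_J\times P_J$, whose image has dimension $2N_{J_1}<2N_J$, and the dimension of $V$ drops by one at each cut. Hence the image of $Z$ in $P_{J_1}\times P_{J_1}$ has dimension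
$$\min(2N_{J_1},N_J)>N_{J_1}.$$

**Step 3: $Z$ meets the diagonal $\Delta_J$ of $P_J\times P_J$ in several isolated points.** The restriction $H^0(P_J\times P_J,\mathcal O(1,\dots,1))\to H^0(P_J,\mathcal O(2,\dots,2))$ to $\Delta_J\cong P_J$ is surjective, because products of linear forms span the quadratic forms in each set of variables. So $Z\cap\Delta_J$ is cut out on $P_J$ by $N_J$ general hyperplanes in the embedding by $\mathcal O(2,\dots,2)$. By Bertini's theorem the intersection is transversal, so it consists of
$$\deg\Big(\sum_{i\in J}2h_i\Big)^{N_J}=N_J!\prod_{i\in J}\frac{2^{n_i}}{n_i!}$$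
points, $h_i$ being the hyperplane classes. This is $2^{N_J}\ge2$ times a multinomial coefficient, hence at least $2$.

**Step 4: the variety $X$.** Put $X=Z\times(P_{I\setminus J}\times P_{I\setminus J})\subset P\times P$, up to reordering factors. It is irreducible and closed. For $J'=J_1\sqcup J_2$ with $J_1\subseteq J$ and $J_2\subseteq I\setminus J$, the image of $X$ in $P_{J'}\times P_{J'}$ has dimension
$$\dim(\text{image of }Z\text{ for }J_1)+2N_{J_2},$$
where the first term and $N_{J_1}$ are $0$ if $J_1=\emptyset$, and $N_{J_2}=0$ if $J_2=\emptyset$. If $J_1=\emptyset$, this is $2N_{J_2}>N_{J_2}$. If $J_1$ is non-empty and different from $J$, it is $>N_{J_1}+N_{J_2}$ by Step 2. If $J_1=J$, it is $N_J+2N_{J_2}$, which is $>N_{J'}$ unless $J_2=\emptyset$, that is $J'=J$, when it equals $N_J$. Finally $X\cap\Delta=(Z\cap\Delta_J)\times\Delta_{I\setminus J}$ is disconnected by Step 3. By Example 1, $K(X_{/X\cap\Delta})$ contains non-trivial idempotents and is not a field, so $X\cap\Delta$ is not $G3$ in $X$. $\square$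

So the hypothesis of Theorem A is sufficient, and no single one of its inequalities can be weakened to "$\ge$".
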